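# Counting sections and measuring rank: the two Kodaira dimensions of a compact almost complex manifold

## 1. Riemann surfaces: counting sections by their order of vanishing

Let $\Sigma$ be a compact connected Riemann surface, $L\to\Sigma$ a holomorphic line bundle of degree $\delta$, and $P_m=\dim_{\mathbb C}H^0(\Sigma,L^m)$ for $m\ge 1$, where $L^m=L^{\otimes m}$. There are two natural ways to say how many sections the powers of $L$ have.

The first is to count: take $\limsup_{m}\log P_m/\log m$, the exponent of growth of $P_m$. The second is to map: if $P_m>0$, a basis $s_0,\dots,s_N$ of $H^0(\Sigma,L^m)$ gives a map $\Phi_m=[s_0:\dots:s_N]$ to $\mathbb P^N$, defined off the common zeros, and we take the largest complex rank that the differential of any $\Phi_m$ has at any point. If all $P_m$ vanish, both numbers are defined to be $-\infty$. For a Riemann surface the second number is $0$ or $1$ otherwise. Let us prove that the two numbers agree.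

Assume that some $P_m$ is positive. Powers of a nonzero section are nonzero, so $P_m\ge1$ for infinitely many $m$.

Suppose first that the rank is always $0$. If $s,s'\in H^0(\Sigma,L^m)$ were linearly independent, then $s/s'$ would be a nonconstant meromorphic function. At a point where $s'\neq0$ and $d(s/s')\ne0$ the map $\Phi_m$ would have rank $1$. So $P_m\le1$ for all $m$, and the growth exponent is $0$.

Suppose next that the rank is $1$ somewhere. Then there are $\sigma_0,\sigma_1\in H^0(\Sigma,L^{m_0})$ with $f=\sigma_1/\sigma_0$ nonconstant. A linear relation among the monomials $\sigma_0^{d-i}\sigma_1^{i}$, $0\le i\le d$, would be a polynomial equation with constant coefficients for $f$. Since $f$ takes infinitely many values, there is no such relation, and $P_{dm_0}\ge d+1$. In the other direction, a nonzero section of $L^m$ has exactly $m\delta$ zeros counted with multiplicity. So at a fixed point $x$ it vanishes to order at most $m\delta$, and it is determined by its Taylor coefficients at $x$ of orders $0,1,\dots,m\delta$. Hence $P_m\le m\delta+1$. The growth exponent is $1$. $\square$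

Three ingredients were used.

1. Monomials in a few sections give many sections.
2. A nonzero section of $L^m$ vanishes at $x$ to order at most a constant times $m$.
3. The Taylor coefficients that matter are those of a function of one variable, and one is the rank.

What changes if $\Sigma$ becomes a compact almost complex manifold of complex dimension $n$? The monomials survive without change. Ingredient 2 came from the degree, that is, from the theory of divisors, which we no longer have: a section need not be a holomorphic function in any local frame or in any coordinates. Ingredient 3 is false as it stands: in dimension $n$, a Taylor expansion has at least $n$ complex variables, and the rank may be smaller than $n$. The lecture repairs these two ingredients.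

## 2. Pseudoholomorphic line bundles and their two dimensions

Let $M$ be a compact smooth manifold of real dimension $2n$, $n\ge1$, and $J$ an almost complex structure: a smooth endomorphism of $TM$ with $J^2=-1$. A complex $1$-form $\theta$ is of type $(1,0)$ if $\theta\circ J=i\theta$, and of type $(0,1)$ if $\theta\circ J=-i\theta$. Every complex $1$-form is uniquely a sum of the two types, and $(p,q)$-forms are spanned by products of $p$ forms of type $(1,0)$ and $q$ of type $(0,1)$. The exterior differential of a $(p,q)$-form has in general four components, $d=A_J+\partial_J+\bar\partial_J+\bar A_J$, where $\bar\partial_J=\pi^{p,q+1}\circ d$. On functions $d=\partial_J+\bar\partial_J$, and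
$$\bar\partial_Jf=\tfrac12\,(df+i\,df\circ J). \tag{1}$$
So $\bar\partial_Jf=0$ means exactly $df\circ J=i\,df$: the differential is complex linear.

**Definition (pseudoholomorphic line bundle).** A *pseudoholomorphic line bundle* is a complex line bundle $L\to M$ with an operator $\bar\partial_L:\Gamma(L)\to\Gamma(T^*M^{0,1}\otimes L)$ such that $\bar\partial_L(fs)=\bar\partial_Jf\otimes s+f\,\bar\partial_Ls$. The powers $L^m$ carry the induced structures, determined by the product rule. If $\epsilon$ is a local frame and $\bar\partial_L\epsilon=\alpha\otimes\epsilon$, then $\bar\partial(\epsilon^m)=m\alpha\otimes\epsilon^m$. We write $H^0(M,L^m)$ for the space of smooth sections $s$ of $L^m$ with $\bar\partial s=0$.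

The main case is the canonical bundle $\mathcal K_X=\Lambda^{n,0}_JM$ of $X=(M,J)$, with $\bar\partial_J$ as operator. Here $\alpha\otimes\sigma$ is identified with the $(n,1)$-form $\alpha\wedge\sigma$.

Note that $\bar\partial_L\circ\bar\partial_L$ is not required to vanish, and this matters.

**Example 1.** On $\mathbb C^2$ with its standard $J$, let $L$ be trivial with frame $\epsilon$ and $\bar\partial_L\epsilon=\alpha\otimes\epsilon$, $\alpha=\bar z_2\,d\bar z_1$. A section $f\epsilon$ is pseudoholomorphic if $\bar\partial f=-f\alpha$. Then $0=\bar\partial\bar\partial f=-\bar\partial f\wedge\alpha-f\,\bar\partial\alpha=f\alpha\wedge\alpha-f\,\bar\partial\alpha=-f\,d\bar z_2\wedge d\bar z_1$, so $f=0$. On no open set is there a nonzero pseudoholomorphic section, and in particular there is no pseudoholomorphic local frame.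

Two consequences of the Leibniz rule are used all the time. Products of pseudoholomorphic sections are pseudoholomorphic. And if $s,s'\in H^0(M,L^m)$ with $s'\ne0$ on an open set, then $q=s/s'$ satisfies $0=\bar\partial(qs')=\bar\partial_Jq\otimes s'$ there, so $dq\circ J=i\,dq$.

**Definition (the two dimensions).** Put $P_m(L)=\dim_{\mathbb C}H^0(M,L^m)$. If $P_m(L)>0$, let $B$ be the common zero set of all sections in $H^0(M,L^m)$. A basis $s_0,\dots,s_N$ defines the map $\Phi_m=[s_0:\dots:s_N]:M\setminus B\to\mathbb P^N$. By the remark on ratios, its differential is complex linear. If $P_m(L)=0$ for every $m\ge1$, put $\kappa^J(L)=\kappa_J(L)=-\infty$. Otherwise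
$$\kappa^J(L)=\limsup_{m\to\infty}\frac{\log P_m(L)}{\log m},\qquad \kappa_J(L)=\max_{m:\,P_m(L)>0}\ \max_{x\in M\setminus B}\operatorname{rank}_{\mathbb C}(d\Phi_m)_x .$$
For $L=\mathcal K_X$ write $P_m(J)$, $\kappa^J(M)$ and $\kappa_J(M)$.

For $L=\mathcal K_X$, finiteness of $P_m$ is a theorem of Chen–Zhang. For general $L$ it is part of Corollary 2 below, which uses only the definition of $H^0$. A change of basis composes $\Phi_m$ with a projective linear automorphism, so the rank does not depend on it.

Cattaneo, Nannicini and Tomassini, in "Kodaira dimension of almost Kähler manifolds and curvature of the canonical connection" (arXiv:1908.11328, 2019), state as an open problem whether $\kappa^J(M)$ and $\kappa_J(M)$ coincide. It is known that one is $-\infty$ exactly when the other is, that one is $0$ exactly when the other is, and that they agree when $J$ is integrable. We prove that they always agree.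

**Theorem A.** Let $(M,J)$ be a compact almost complex manifold and $L$ a pseudoholomorphic line bundle on it. Then $\kappa^J(L)=\kappa_J(L)$. In particular $\kappa^J(M)=\kappa_J(M)$.

**Theorem B.** Let $M$ be connected, suppose $P_m(L)>0$ for some $m\ge1$, and let $k=\kappa_J(L)$ and $e=\gcd\{m\ge1:P_m(L)>0\}$. Then:

1. $P_m(L)=0$ if $e\nmid m$. For all large $m\in e\mathbb N$, $P_m(L)>0$ and $\Phi_m$ has maximal rank exactly $k$.
2. The limit $v=\lim_{m\to\infty,\ e\mid m}P_m(L)/m^k$ exists and $0<v<\infty$. If $k=0$, then $P_m(L)\le1$ for all $m$, and $P_m(L)=1$ for all large $m\in e\mathbb N$.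
3. The ring $R(L)=\mathbb C\oplus\bigoplus_{m\ge1}H^0(M,L^m)$ is an integral domain of transcendence degree $k+1$ over $\mathbb C$.

The common value in Theorem A lies in $\{-\infty,0,1,\dots,n\}$, because the rank of $d\Phi_m$ is at most $n$. For connected $M$ and $L=\mathcal K_X$, Theorem B says that $P_m(J)=v\,m^k+o(m^k)$ along $m\in e\mathbb N$, and $P_m(J)=0$ for the other $m$.

Here is a nonintegrable example that can be computed by hand. It has $n=2$ and $k=1$, and it will serve as a test.

**Example 2.** Let $\Sigma$ be a compact connected Riemann surface of genus $g\ge2$ and $\tau$ a smooth function from $\Sigma$ to the upper half plane. On $M=\Sigma\times(\mathbb R/\mathbb Z)^2$, with coordinates $u,v$ on the torus, let $J$ be the almost complex structure whose $(1,0)$-forms are spanned by $dz$ ($z$ a local coordinate of $\Sigma$) and $\theta=du+\tau\,dv$. Since $\theta-\bar\theta=(\tau-\bar\tau)\,dv$,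
$$d\theta=d\tau\wedge dv=(\partial\tau+\bar\partial\tau)\wedge\frac{\theta-\bar\theta}{\tau-\bar\tau}.$$
The $(0,2)$-part is $-\bar\partial\tau\wedge\bar\theta/(\tau-\bar\tau)$. If $J$ is integrable it must vanish, so $\tau$ is holomorphic on $\Sigma$, hence constant. So $J$ is not integrable if $\tau$ is not constant. Next, $d(dz\wedge\theta)=-dz\wedge d\tau\wedge dv$ has $(2,1)$-part $-dz\wedge\bar\partial\tau\wedge\theta/(\tau-\bar\tau)$, so
$$\bar\partial_J(dz\wedge\theta)=\alpha\otimes(dz\wedge\theta),\qquad \alpha=\frac{\bar\partial\tau}{\tau-\bar\tau},$$
and $\alpha$ is pulled back from $\Sigma$. A section $f\,(dz\wedge\theta)^m$ is pseudoholomorphic if $\bar\partial_Jf=-m\alpha f$. Restrict this to a fibre, which is a $J$-invariant torus on which $\alpha$ vanishes: $f$ is holomorphic on a compact Riemann surface, so it is constant on each fibre. Thus $f$ lives on $\Sigma$, and $H^0(M,\mathcal K_X^m)=H^0(\Sigma,(\mathcal K_\Sigma\otimes E)^m)$, where $E$ is the trivial line bundle on $\Sigma$ with a frame $\vartheta$ satisfying $\bar\partial_E\vartheta=\alpha\otimes\vartheta$. On a Riemann surface every such operator defines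 a holomorphic line bundle, and $E$ has degree $0$. By Riemann–Roch, for $m\ge2$,
$$P_m(J)=m(2g-2)+1-g=(2m-1)(g-1).$$
So $\kappa^J(M)=1$. Since all $\Phi_m$ factor through $\Sigma$ and for large $m$ there are two sections with nonconstant ratio, also $\kappa_J(M)=1$.

**Reduction to connected $M$ in Theorem A.** Let $M=\bigsqcup_{i=1}^lM_i$ with $M_i$ connected. Then $H^0(M,L^m)=\bigoplus_iH^0(M_i,L^m)$, so
$$\max_iP_m(M_i)\le P_m(M)\le l\max_iP_m(M_i).$$
Since $\log l/\log m\to0$, it follows that $\kappa^J(M)=\max_i\kappa^J(M_i)$ (with $\log0=-\infty$). Choose a basis of $H^0(M,L^m)$ that is a union of bases of the summands, extended by zero. On $M_i$ only the sections of the $i$-th summand are not zero, so $\Phi_m|_{M_i}$ is the map of $M_i$ followed by a linear embedding of projective spaces (and $M_i\subset B$ if $P_m(M_i)=0$). So $\kappa_J(M)=\max_i\kappa_J(M_i)$. **From now on $M$ is connected.**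

## 3. Schwarz's lemma and the missing holomorphic frames

We want ingredient 2: a linear bound for orders of vanishing. In local coordinates near $x$ and a local frame, $s$ *vanishes at $x$ to order at least $\nu$* if all partial derivatives of order less than $\nu$ of its component function are zero at $x$. By Taylor's formula this means that $|s|\le C_sr^\nu$ near $x$, with $r$ the distance to $x$ in the coordinates. It does not depend on the choices.

If $J$ is integrable and $L$ is a holomorphic line bundle, the natural tool is Schwarz's lemma. Cover $M$ by finitely many half-balls $B_j'$ of coordinate unit balls $B_j$, with holomorphic frames $\epsilon_j$ of $L$ near $\overline{B_j}$. Fix a Hermitian metric on $L$ and $c$ with $e^{-c}\le|\epsilon_j|\le e^c$ on $B_j$. Let $s=f_j\epsilon_j^m$ vanish to order at least $\nu$ at *every* centre, with $\max|s|=1=|s(p)|$, $p\in B_j'$. Schwarz's lemma on the complex line through the centre of $B_j$ and $p$ gives $|f_j(p)|\le2^{-\nu}\sup_{B_j}|f_j|$, so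
$$1=|s(p)|\le e^{cm}|f_j(p)|\le e^{cm}\,2^{-\nu}\,e^{cm},\qquad\text{hence}\qquad \nu\le\frac{2c}{\log2}\,m .$$

For general $J$ and $L$ the argument stops at the words "holomorphic frame". In a frame, $s=f\epsilon^m$ satisfies $\bar\partial_Jf=-m\alpha f$. To remove the right-hand side one needs a local pseudoholomorphic frame, and by Example 1 there may be none, even for standard $J$. If $J$ is not integrable there are no holomorphic coordinates either. Moreover the bound concerns a section that vanishes at all the centres, while we shall have only one point at which the section is understood.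

The argument does not really need the function $f$, only its absolute value. In the holomorphic case $\log|s|$ has a $dd^c$ which is $m$ times a form independent of $s$. This identity turns out to be true without any integrability and without any frame in the kernel of $\bar\partial_L$. So we work with the real function $\log|s|$ and the maximum principle.

## 4. The identity $dd^c\log|s|=m\Theta$ without integrability

**Step 1: second derivatives.** The purpose of this step is a formula that makes the maximum principle available. For a real function $\varphi$ put $d^c\varphi=-d\varphi\circ J$. Work in real local coordinates, with $D$ the coordinate derivative, and extend vectors $X,Y$ at a point to constant vector fields. Then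
$$d(d\varphi\circ J)(X,Y)=X\big(d\varphi(JY)\big)-Y\big(d\varphi(JX)\big)=D^2\varphi(X,JY)-D^2\varphi(Y,JX)+d\varphi\big((D_XJ)Y-(D_YJ)X\big).$$
Insert for $Y$ the constant extension of the value of $JX$ at the point, and use $J^2X=-X$ there:
$$dd^c\varphi(X,JX)=D^2\varphi(X,X)+D^2\varphi(JX,JX)+d\varphi(E_X),\qquad |E_X|\le C|X|^2, \tag{2}$$
with $E_X=(D_{JX}J)X-(D_XJ)JX$. On $\mathbb C$ and for $X=\partial_x$ this is the Laplacian $\varphi_{xx}+\varphi_{yy}$. At a local maximum $d\varphi=0$ and $D^2\varphi\le0$, so we have the following:
$$\text{if the $C^2$ function $\varphi$ has a local maximum at $y$, then } dd^c\varphi(X,JX)\le0\ \text{ for all }X\in T_yM. \tag{3}$$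

**Step 2: the trace.** We also need an operator that takes all directions into account. Fix a Riemannian metric $g$ on $M$ with $g(JX,JY)=g(X,Y)$ and put
$$P\varphi=\frac12\sum_{j=1}^{2n}dd^c\varphi(e_j,Je_j)$$
for a $g$-orthonormal frame $e_j$. This is half the trace of the bilinear form $(X,Y)\mapsto dd^c\varphi(X,JY)$, so it does not depend on the frame. By (3), $P\varphi(y)\le0$ at a local maximum $y$. For smooth $\chi:\mathbb R\to\mathbb R$,
$$dd^c\chi(\eta)=\chi'(\eta)\,dd^c\eta+\chi''(\eta)\,d\eta\wedge d^c\eta,\qquad (d\eta\wedge d^c\eta)(X,JX)=d\eta(X)^2+d\eta(JX)^2,$$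
because $d^c\eta(JX)=d\eta(X)$ and $d^c\eta(X)=-d\eta(JX)$. Since $Je_1,\dots,Je_{2n}$ is again orthonormal,
$$P\chi(\eta)=\chi'(\eta)\,P\eta+\chi''(\eta)\,|d\eta|_g^2. \tag{4}$$

**Step 3: the curvature form.** We now define the form that will be $dd^c$ of $\frac1m\log|s|$. Fix a Hermitian metric $h$ on $L$. Let $\epsilon$ be a local frame with $|\epsilon|_h=1$ and write $\bar\partial_L\epsilon=\alpha\otimes\epsilon$, with $\alpha$ of type $(0,1)$. Put $\Theta=2\,d(\operatorname{Im}\alpha)$. Any other unit frame is locally $\epsilon'=e^{i\chi}\epsilon$ with $\chi$ real, and then $\alpha'=\alpha+i\,\bar\partial_J\chi$. By (1), $i\,\bar\partial_J\chi=\frac12(i\,d\chi-d\chi\circ J)$, so $\operatorname{Im}\alpha'=\operatorname{Im}\alpha+\frac12d\chi$ and $d\operatorname{Im}\alpha'=d\operatorname{Im}\alpha$. Hence $\Theta$ is a globally defined smooth real $2$-form.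

**Step 4: the identity.** Let $s=f\epsilon^m\in H^0(M,L^m)$, so $\bar\partial_Jf=-m\alpha f$ and $|s|_{h^m}=|f|$. Where $s\neq0$ write locally $\log f=\varphi+i\vartheta$, with $\varphi=\log|s|_{h^m}$. Put $a=d\log f=\partial_J\log f-m\alpha$. Composition with $J$ multiplies the $(1,0)$-part by $i$ and the $(0,1)$-part by $-i$, so
$$a\circ J=i\,\partial_J\log f+im\alpha=i(a+2m\alpha).$$
The real part is $d\varphi\circ J=-d\vartheta-2m\operatorname{Im}\alpha$, that is, $d^c\varphi=d\vartheta+2m\operatorname{Im}\alpha$. Applying $d$,
$$dd^c\log|s|_{h^m}=m\,\Theta\qquad\text{on }\{s\ne0\}. \tag{5}$$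
No use was made of $\bar\partial_L\circ\bar\partial_L=0$ or of integrability. Let $C_0$ be a constant with $\big|\frac12\sum_j\Theta(e_j,Je_j)\big|\le C_0$ on $M$.

## 5. Orders of vanishing grow at most linearly in $m$

**Proposition 1.** Let $x\in M$. There is a constant $C$, depending on $(M,J,L,x)$ but not on $m$, such that for every $m\ge1$ every $0\ne s\in H^0(M,L^m)$ vanishes at $x$ to order at most $Cm$. In particular a section in $H^0(M,L^m)$ that vanishes on a nonempty open set is $0$.

The plan: if $s$, normalized to $\max|s|=1$, vanishes to high order at $x$, then $u=\frac1m\log|s|$ is very negative on a fixed neighbourhood $V$ of $x$. A second comparison shows that $u$ is then negative everywhere, which contradicts $\max u=0$.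

*Proof.* Let $0\neq s\in H^0(M,L^m)$ vanish to order at least $\nu\ge1$ at $x$. After scaling, $\max_M|s|_{h^m}=1$. Put $u=\frac1m\log|s|_{h^m}:M\to[-\infty,0]$. It is upper semicontinuous with $\max u=0$. On $\{u>-\infty\}$ it is smooth, and by (5) it satisfies $dd^cu=\Theta$ and $Pu\ge-C_0$ there.

**Step 1: a comparison function near $x$.** We want a function with a logarithmic pole at $x$ that controls $u$ from above through (3). Take coordinates $y\in\mathbb R^{2n}=\mathbb C^n$ centred at $x$ in which $J(0)=J_0$ is the standard structure, and let $r=|y|$. Two remarks explain the choice to come.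

The first concerns the direction. On $\mathbb C^n$ with the Euclidean metric, $P$ is the Laplacian, and $\Delta\log r=(2n-2)/r^2$. For $n\ge2$ this is positive, so $-a\log r$ has the wrong sign for an argument with $P$. We therefore test only in the complex line through $y$, with $X=y$. The second concerns the function: in this direction $\log r$ contributes $\big(r\frac{d}{dr}\big)^2\log r=0$, and what remains is an error $O(r)$ of unknown sign, caused by $J\ne J_0$. A small correction beats this error. Put
$$\gamma=\log r-r^{1/2}.$$
At a point $y\ne0$ take $X=y$. Since $J(y)=J_0+O(r)$, we have $JX=J_0y+O(r^2)$. For $r\le1$, $|d\gamma|=O(r^{-1})$ and $|D^2\gamma|=O(r^{-2})$. Look at the three terms of (2). First, $D^2\gamma(y,y)=r^2\gamma''$. Second, $D^2\gamma(JX,JX)=D^2\gamma(J_0y,J_0y)+O(r^{-2}\cdot r\cdot r^2)$. Since $\gamma$ is radial, $J_0y\perp y$ and $|J_0y|=r$, we have $D^2\gamma(J_0y,J_0y)=\frac{\gamma'}{r}\,r^2=r\gamma'$. Third, $d\gamma(E_X)=O(r^{-1}\cdot r^2)$. Altogether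
$$dd^c\gamma(X,JX)=r^2\gamma''+r\gamma'+O(r)=\Big(r\frac{d}{dr}\Big)^2\gamma+O(r)=-\tfrac14r^{1/2}+O(r).$$
So there are $r_0\in(0,1)$, with the closed ball of radius $r_0$ inside the chart, and $C_2>0$, such that for $0<r\le r_0$
$$dd^c\gamma(X,JX)\le-\tfrac18r^{1/2},\qquad \Theta(X,JX)\ge-C_2r^2\qquad(X=y). \tag{6}$$
Put $C_1=8C_2$. The numbers $r_0,C_1$ depend only on $(M,J,L,h,x)$ and the chart.

**Step 2: $u$ is very negative near $x$.** If $\nu/m\le C_1$ there is nothing to prove. Otherwise let $C_1<a<\nu/m$, and consider $u-a\gamma$ on $\{0<r\le r_0\}$. Since $|s|\le C_sr^\nu$,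
$$u-a\gamma\le\Big(\frac\nu m-a\Big)\log r+O(1)\to-\infty\qquad(r\to0).$$
So either $u\equiv-\infty$ on the punctured ball, or the upper semicontinuous function $u-a\gamma$ attains its maximum there, at a point $y$ with $u(y)>-\infty$. In the second case suppose $|y|<r_0$. Then $u-a\gamma$ is smooth near $y$ and, with $X=y$, (6) gives
$$dd^c(u-a\gamma)(X,JX)=\Theta(X,JX)-a\,dd^c\gamma(X,JX)\ge-C_2r^2+\tfrac a8r^{1/2}>0,$$
because $a>8C_2$ and $r^{1/2}\ge r^2$. This contradicts (3). So $|y|=r_0$, where $u\le0$, and the maximum is at most $-a\gamma(r_0)$. In all cases
$$u(y)\le a\big(\gamma(|y|)-\gamma(r_0)\big)\qquad\text{for }0<|y|\le r_0,$$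
with $\gamma$ regarded as a function of $r$. Now $\gamma'=r^{-1}-\frac12r^{-1/2}>0$ on $(0,1)$, and $u(x)=-\infty$ since $\nu\ge1$. Hence
$$u\le-a\,c_1\quad\text{on }V:=\{|y|<r_0/2\},\qquad c_1:=\gamma(r_0)-\gamma(r_0/2)>0. \tag{7}$$

**Step 3: a comparison function away from $x$.** We need a function $\psi$ with $P\psi<-C_0$ on $M\setminus V$. On a closed manifold this cannot be asked everywhere, by the maximum principle at a minimum of $\psi$, but it can be asked outside $V$. A Morse function $\eta_0$ on $M$ has finitely many critical points. Since $M$ is connected of dimension at least $2$, its diffeomorphisms act transitively on finite tuples of distinct points, so some diffeomorphism $\phi$ moves all these critical points into $V$. Then $\eta=\eta_0\circ\phi^{-1}$ has $d\eta\ne0$ on the compact set $M\setminus V$. By (4),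
$$P(e^{\lambda\eta})=e^{\lambda\eta}\big(\lambda\,P\eta+\lambda^2|d\eta|_g^2\big),$$
which is positive on $M\setminus V$ for $\lambda$ large, because $P\eta$ is bounded and $|d\eta|_g$ is bounded below there. So for $\Lambda$ large $\psi=-\Lambda e^{\lambda\eta}$ satisfies $P\psi<-C_0$ on $M\setminus V$. It depends only on $V,g,J,C_0$, not on $s$ or $m$.

**Step 4: conclusion.** Let $y$ be a maximum point of the upper semicontinuous function $u-\psi$ on $M$. Since $u\not\equiv-\infty$, $u(y)>-\infty$, and $u$ is smooth near $y$. If $y\notin V$, then
$$0\ge P(u-\psi)(y)\ge-C_0-P\psi(y)>0,$$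
a contradiction. So $y\in V$, and (7) gives $\max(u-\psi)\le-ac_1-\min\psi$. At a point $z$ with $u(z)=0$ this reads $-\psi(z)\le-ac_1-\min\psi$, so $ac_1\le\max\psi-\min\psi$. This is true for every $a\in(C_1,\nu/m)$. Therefore
$$\frac\nu m\le C:=\max\Big\{C_1,\ \frac{\max\psi-\min\psi}{c_1}\Big\}.$$
For the last assertion, a section that vanishes on a nonempty open set vanishes to infinite order at a point of it. The bound at that point shows that it is $0$. $\square$

By the last assertion, *multiplication by a nonzero section is injective*: if $t\ne0$ and $st=0$, then $s=0$ on the nonempty open set $\{t\neq0\}$, so $s=0$. We use this freely.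

## 6. Jets at one point: the exponent $n$

Copying the Riemann surface argument, we now count Taylor coefficients at a point.

**Corollary 2.** Let $C$ be the constant of Proposition 1 at some $x\in M$. Then $H^0(M,L^m)$ is finite-dimensional, with $P_m(L)\le\binom{\lfloor Cm\rfloor+n}{n}$.

*Proof.* In a frame $\epsilon$ near $x$ and coordinates with $J(0)=J_0$, write $s=f\epsilon^m$. If $s\neq 0$ vanishes to order exactly $\nu$, then $\nu\le\lfloor Cm\rfloor$ and $f=p+O(r^{\nu+1})$ with $p\ne0$ a homogeneous polynomial of degree $\nu$ in the $2n$ real coordinates. We claim that $p$ is holomorphic. By (1) and $J=J_0+O(r)$, $\bar\partial_Jf=\frac12(dp+i\,dp\circ J_0)+O(r^\nu)$, while $\bar\partial_Jf=-m\alpha f=O(r^\nu)$. The coefficients of $dp+i\,dp\circ J_0$ are homogeneous of degree $\nu-1$ and $O(r^\nu)$, hence zero. So $p$ is a holomorphic homogeneous polynomial in $n$ variables. Filter $H^0(M,L^m)$ by order of vanishing at $x$: the $\nu$-th graded piece embeds in the space of these polynomials, of dimension $\binom{\nu+n-1}{n-1}$. The filtration ends after $\nu=\lfloor Cm\rfloor$, and summing over $\nu$ gives the bound. $\square$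

So $P_m=O(m^n)$, and this is all that the approach gives. If $\kappa_J(L)=n$, then together with the monomial lower bound (8) below it proves Theorem A. If $\kappa_J(L)<n$ it does not. In Example 2 we have $n=2$ and $k=1$: the corollary gives a quadratic bound, while $P_m=(2m-1)(g-1)$. There the sections depend only on the variable of $\Sigma$, so one should expand in that variable alone. In general no projection like $M\to\Sigma$ is given. But near one good point we can build it from the sections themselves, and the maximality of the rank will force every other section to factor through it.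

## 7. Maximal rank leaves only $k$ variables: proof of Theorem A

If all $P_m(L)=0$, both dimensions are $-\infty$. Otherwise let $k=\kappa_J(L)\in\{0,\dots,n\}$, attained by $\Phi_{m_0}$ at a point $x_0$.

**Step 1: the local projection.** The aim is a neighbourhood of $x_0$ that fibres over a ball in $\mathbb C^k$ by ratios of sections. Choose $\sigma_0\in H^0(M,L^{m_0})$ with $\sigma_0(x_0)\neq0$ and complete it to a basis. In the affine chart of projective space where the coordinate of $\sigma_0$ is not zero, $\Phi_{m_0}$ is given by the ratios to $\sigma_0$. So $\operatorname{rank}_{\mathbb C}(d\Phi_{m_0})_{x_0}=k$ yields $\sigma_1,\dots,\sigma_k\in H^0(M,L^{m_0})$ such that the functions $f_i=\sigma_i/\sigma_0$ have $\mathbb C$-linearly independent differentials at $x_0$. Subtracting multiples of $\sigma_0$, we may assume $f_i(x_0)=0$. The map $F=(f_1,\dots,f_k)$ has complex linear, surjective differential at $x_0$. By the submersion theorem there is an open neighbourhood $U$ of $x_0$, with $\sigma_0\neq0$ on $U$, and a diffeomorphism $U\cong D\times(\text{ball})$ such that $F$ is the projection to $D=F(U)$, a ball around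 $0$ in $\mathbb C^k$. In particular $df_1,\dots,df_k$ are independent at all points of $U$, and the fibres of $F|_U$ are connected. If $k=0$, $D$ is a point and $U$ is a connected neighbourhood.

**Step 2: lower bound.** This is ingredient 1. Let $Q$ be a homogeneous polynomial of degree $d$ with $Q(\sigma_0,\dots,\sigma_k)=0$. Dividing by $\sigma_0^d$ on $U$ gives $Q(1,f_1,\dots,f_k)=0$, so $Q(1,z_1,\dots,z_k)=0$ for $z\in D$, and $Q=0$. The monomials of degree $d$ in $\sigma_0,\dots,\sigma_k$ are thus linearly independent in $H^0(M,L^{dm_0})$, and
$$P_{dm_0}(L)\ge\binom{d+k}{k}\qquad(d\ge1). \tag{8}$$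

**Step 3: every section factors through $F$.** This step replaces ingredient 3.

**Claim 3.** For every $d\ge1$ and $s\in H^0(M,L^{dm_0})$ there is a unique holomorphic $h_s:D\to\mathbb C$ with $s=(h_s\circ F)\,\sigma_0^d$ on $U$.

*Proof.* Let $q=s/\sigma_0^d$ on $U$; its differential is complex linear. To compare $q$ with the $f_i$, we put all of them into one linear system. The sections
$$\sigma_0^{d+1},\quad \sigma_0^d\sigma_1,\ \dots,\ \sigma_0^d\sigma_k,\quad \sigma_0s$$
lie in $H^0(M,L^{(d+1)m_0})$, and the ratios of the last $k+1$ to the first are $f_1,\dots,f_k,q$. Complete $\sigma_0^{d+1}$, which has no zero on $U$, to a basis with further members $b_j$. Near each point of $U$ the map $\Phi_{(d+1)m_0}$ is given by the functions $b_j/\sigma_0^{d+1}$, and the $f_i$ and $q$ are linear combinations of these functions and $1$. So the rank of $(df_1,\dots,df_k,dq)$ is at most $\operatorname{rank}_{\mathbb C}d\Phi_{(d+1)m_0}$, which is at most $k$ by definition of $k$. As $df_1,\dots,df_k$ are independent, $dq$ lies in their span and vanishes on $\ker dF$. The fibres of $F|_U$ are connected, so $q$ is constant on them, and $q=h\circ F$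 with $h$ smooth on $D$ (restrict $q$ to a slice $D\times\{\text{point}\}$). For $w\in TU$,
$$dh(i\,dF(w))=dh(dF(Jw))=dq(Jw)=i\,dq(w)=i\,dh(dF(w)).$$
As $dF$ is surjective, $dh$ is complex linear: $h$ is holomorphic. It is unique because $F(U)=D$ and $\sigma_0\neq0$ on $U$. $\square$

**Step 4: upper bound for multiples of $m_0$.** Now vanishing orders and $k$ variables are combined. Let $C$ be the constant of Proposition 1 at $x_0$ and $N=\lfloor Cdm_0\rfloor$. Send $s\in H^0(M,L^{dm_0})$ to the Taylor polynomial of $h_s$ at $0$ of degree $N$, a polynomial of degree at most $N$ in $k$ variables. This map is linear. If $s$ is in its kernel, then $h_s$ vanishes at $0$ to order at least $N+1$. Since $F(x_0)=0$, the section $s=(h_s\circ F)\,\sigma_0^d$ vanishes at $x_0$ to order at least $N+1>Cdm_0$. By Proposition 1, $s=0$. Hence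
$$P_{dm_0}(L)\le\binom{\lfloor Cdm_0\rfloor+k}{k}\le C'd^k. \tag{9}$$

**Step 5: all $m$.** We move an arbitrary $m$ to a multiple of $m_0$. For each residue class $\rho$ modulo $m_0$ that contains some $m'\ge1$ with $P_{m'}(L)>0$, fix such an $m'=m_\rho$ and $0\ne t\in H^0(M,L^{m_\rho})$. Put $\tau_\rho=t^{m_0-1}\ne0$, a section of $L^{a_\rho}$ with $a_\rho=(m_0-1)m_\rho\equiv-\rho\pmod{m_0}$ (for $m_0=1$ put $\tau_\rho=1$, $a_\rho=0$). If $m\in\rho$, multiplication by $\tau_\rho$ maps $H^0(M,L^m)$ injectively into $H^0(M,L^{m+a_\rho})$, and $m_0\mid m+a_\rho$. There are finitely many $a_\rho$, so (9) gives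
$$P_m(L)\le C''m^k\qquad\text{for all }m\ge1; \tag{10}$$
if $P_m(L)=0$ this is trivial.

**Step 6: the two dimensions agree.** By (10), $\limsup_m\log P_m(L)/\log m\le k$. By (8), along $m=dm_0$ the quotient is at least $\log\binom{d+k}{k}/\log(dm_0)$, which tends to $k$. So $\kappa^J(L)=k=\kappa_J(L)$. The case $L=\mathcal K_X$ gives $\kappa^J(M)=\kappa_J(M)$. $\blacksquare$

## 8. Leading exponents and lattice points: proof of Theorem B

Keep the notation of Section 7. Since multiplication by a nonzero section is injective, products of nonzero sections are nonzero.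

**Part (1).** We determine which powers have sections. The set $S=\{m\ge1:P_m(L)>0\}$ is closed under addition. By definition of $e$ it lies in $e\mathbb N$, and a set of positive integers closed under addition contains all sufficiently large multiples of its greatest common divisor. Note that $e\mid m_0$. So for large $m\in e\mathbb N$ there is $0\ne t\in H^0(M,L^{m-m_0})$. By Proposition 1, $t\neq0$ at some point of $U$. Near that point the sections $t\sigma_0,\dots,t\sigma_k$ of $L^m$ have ratios $f_1,\dots,f_k$ to $t\sigma_0\ne0$, so $\Phi_m$ has rank at least $k$ there. It cannot have more, by definition of $k$.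

**Part (2), $k=0$.** Here (9) reads $P_{dm_0}(L)\le1$, and the injections of Step 5 of Section 7 give $P_m(L)\le1$ for all $m$. With (1), $P_m(L)=1$ for all large $m\in e\mathbb N$, and $v=1$.

**Part (2), $k\ge1$.** We turn the dimension $P_{dm_0}$ into a number of lattice points, and then count these.

**Step 1: dimensions as numbers of exponents.** For a nonzero convergent power series $h\in\mathbb C\{z_1,\dots,z_k\}$ let $\beta(h)\in\mathbb N^k$ be the smallest exponent in its expansion for the graded lexicographic order, in which exponents are compared first by total degree. For example $\beta(z_2^2+z_1^3)=(0,2)$. The order is compatible with addition, so $\beta(hh')=\beta(h)+\beta(h')$, and it is graded, so $|\beta(h)|=\operatorname{ord}_0h$. For a finite-dimensional space $W$ of power series,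
$$\dim W=\#\,\beta(W\setminus0).$$
Indeed, elements with distinct $\beta$ are linearly independent, because in a linear combination the smallest leading term among those with nonzero coefficient survives. So $\beta(W\setminus0)$ is finite. Choose one element of $W$ for each value of $\beta$. Given any nonzero element of $W$, subtracting a multiple of the chosen element with the same $\beta$ either gives $0$ or raises $\beta$. This ends after finitely many steps, so the chosen elements span $W$.

**Step 2: a semigroup.** Let
$$\Gamma=\{(0,0)\}\cup\{(\beta(h_s),d):d\ge1,\ 0\ne s\in H^0(M,L^{dm_0})\}\subset\mathbb N^k\times\mathbb N,$$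
and let $\Gamma_d$ be the slice at level $d$. By uniqueness in Claim 3, $s\mapsto h_s$ is linear and $h_{ss'}=h_sh_{s'}$. So $\Gamma$ is closed under addition. The map $s\mapsto h_s$ is injective, even on germs at $0$: if the germ of $h_s$ is $0$, then $s=0$ near $x_0$, so $s=0$. By Step 1, $\#\Gamma_d=P_{dm_0}(L)$ for $d\ge 1$. Let $A\in\mathbb N$ with $A\ge Cm_0$. If $(w,d)\in\Gamma$ with $d\ge1$, $w=\beta(h_s)$, then $s$ vanishes at $x_0$ to order at least $|w|$, so Proposition 1 gives $|w|\le Cdm_0\le Ad$. Finally $s=\sigma_0$ has $h_s=1$ and $s=\sigma_i$ has $h_s=z_i$, so $(0,1)$ and all $(e_i,1)$ are in $\Gamma$, with $e_1,\dots,e_k$ the unit vectors. Hence $\Gamma$ generates the group $\mathbb Z^{k+1}$.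

**Step 3: counting.** The asymptotics of such a semigroup are given by Lazarsfeld–Mustaţă, *Convex bodies associated to linear series*, Ann. Sci. ENS 42 (2009), Prop. 2.1: *if a semigroup $\Gamma\subset\mathbb N^{k+1}$ has $\Gamma_0=\{0\}$, is contained in a semigroup generated by finitely many vectors $(w,1)$, and generates $\mathbb Z^{k+1}$, then $\#\Gamma_d/d^k\to\operatorname{vol}(\Delta)$, where $\Delta$ is the slice at level $1$ of the closed convex cone spanned by $\Gamma$.* Our $\Gamma$ satisfies this: it lies in the semigroup generated by the $(w,1)$ with $w\in\mathbb N^k$, $|w|\le A$. For completeness, here is a proof in our situation.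

Let $\Delta^\circ$ be the convex hull of $\{w/d:(w,d)\in\Gamma,\ d\ge1\}$, a subset of $\{w\in\mathbb R_{\ge0}^k:|w|\le A\}$. It is the level $1$ slice of the convex cone spanned by $\Gamma$, and $\Delta$ is its closure: if points $(x_j,t_j)$ of the cone tend to $(x,1)$, then $x_j/t_j\in\Delta^\circ$ tends to $x$. We have $\Gamma_d\subset d\Delta\cap\mathbb Z^k$. The number of points of $d^{-1}\mathbb Z^k$ in the compact convex set $\Delta$, divided by $d^k$, tends to $\operatorname{vol}(\Delta)$. So $\limsup\#\Gamma_d/d^k\le\operatorname{vol}(\Delta)$.

For the lower estimate let $G=\{g_1,\dots,g_p\}\subset\Gamma\setminus\{0\}$ be a finite set containing $(0,1)$ and all $(e_i,1)$. Let $\Gamma'\subset\Gamma$ be the semigroup generated by $G$, $K$ the closed convex cone spanned by $G$, and $\Delta'$ its slice at level $1$, which contains the standard simplex. There is $\omega\in\Gamma'$ such that $\omega+(K\cap\mathbb Z^{k+1})\subset\Gamma'$. To see this, note that the bounded set $Z=\{\sum t_jg_j:0\le t_j\le1\}$ contains finitely many lattice points. Each is $\sum n_jg_j$ with integers $n_j$, since $G$ generates $\mathbb Z^{k+1}$.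 Let $c\in\mathbb N$ be larger than all the $|n_j|$ that occur and put $\omega=\sum_jcg_j$; then $\omega+(Z\cap\mathbb Z^{k+1})\subset\Gamma'$. A lattice point $\sum t_jg_j$ of $K$, $t_j\ge0$, is $\sum\lfloor t_j\rfloor g_j$ plus a lattice point of $Z$, so adding $\omega$ puts it in $\Gamma'$.

Write $\omega=(\omega',\omega_0)$. For large $d$, $\#\Gamma_d$ is at least the number of lattice points in $\omega'+(d-\omega_0)\Delta'$, that is, the number of points of $d^{-1}\mathbb Z^k$ in $T_d(\Delta')$, where $T_d(y)=(1-\omega_0/d)y+\omega'/d$. Let $\Delta''$ be a compact convex set with nonempty interior, contained in the interior of $\Delta'$. Since $T_d^{-1}$ tends to the identity uniformly on $\Delta''$, we have $\Delta''\subset T_d(\Delta')$ for large $d$. So $\liminf\#\Gamma_d/d^k\ge\operatorname{vol}(\Delta'')$, and letting $\Delta''$ grow (take $(1-\varepsilon)\Delta'+\varepsilon p$ with $p$ interior, $\varepsilon\to0$), $\liminf\#\Gamma_d/d^k\ge\operatorname{vol}(\Delta')$. Now let $G$ run through an increasing sequence of finite sets with union $\Gamma\setminus\{0\}$. The slices $\Delta'$ increase to $\Delta^\circ$, so their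 volumes tend to $\operatorname{vol}(\Delta^\circ)$. This equals $\operatorname{vol}(\Delta)$, because $\Delta\setminus\Delta^\circ$ lies in the boundary of a convex set, which has measure zero. So $\#\Gamma_d/d^k\to\operatorname{vol}(\Delta)$.

Since $\Delta$ contains the standard simplex and lies in its $A$-fold dilate,
$$\lim_{d\to\infty}\frac{P_{dm_0}(L)}{d^k}=\operatorname{vol}(\Delta)\in\Big[\frac1{k!},\frac{A^k}{k!}\Big]. \tag{11}$$

**Step 4: from multiples of $m_0$ to multiples of $e$.** Let $\rho$ be a residue class modulo $m_0$ consisting of multiples of $e$. By (1) there are $b_\rho,b_\rho'\in S$ with $b_\rho\equiv-\rho$ and $b_\rho'\equiv\rho\pmod{m_0}$. For large $m\in\rho$, multiplication by nonzero sections of $L^{b_\rho'}$ and $L^{b_\rho}$ gives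
$$P_{m-b_\rho'}(L)\le P_m(L)\le P_{m+b_\rho}(L),$$
and both outer indices are multiples of $m_0$. Divide by $m^k$. With $d=(m-b_\rho')/m_0$ or $d=(m+b_\rho)/m_0$ we have $d/m\to1/m_0$, so by (11) both outer terms tend to $\operatorname{vol}(\Delta)/m_0^k$. There are finitely many classes, so $v=\operatorname{vol}(\Delta)/m_0^k$ is the limit along $e\mathbb N$, and $0<v<\infty$.

**Part (3).** We compare algebraic independence with growth. In the graded ring $R(L)$ products of nonzero homogeneous elements are nonzero. Comparing terms of top degree, we see that $R(L)$ is an integral domain.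

The elements $\sigma_0,\dots,\sigma_k$ all have degree $m_0$, and by Step 2 of Section 7 they satisfy no nontrivial homogeneous relation. The homogeneous components of an arbitrary polynomial relation between them lie in different degrees of $R(L)$, so each vanishes, and $\sigma_0,\dots,\sigma_k$ are algebraically independent. The transcendence degree is at least $k+1$.

Suppose it were larger. Homogeneous elements of positive degree generate $R(L)$ over $\mathbb C$, so a transcendence basis can be chosen among them, and there are $k+2$ algebraically independent ones. Replacing them by suitable powers, which remain algebraically independent, we may assume that they all have the same degree $m$. Their monomials of degree $d$ are linearly independent in $H^0(M,L^{dm})$, so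
$$P_{dm}(L)\ge\binom{d+k+1}{k+1}\qquad\text{for all }d\ge1,$$
which grows like $d^{k+1}$. This contradicts (10). So the transcendence degree is $k+1$. $\blacksquare$
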